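\title{Hamming codes and the identifiability of binary Segre products}

\begin{abstract}
A projective variety $X$ is $k$-identifiable if a general point of its $k$-secant variety lies on only one $k$-dimensional space spanned by $k+1$ points of $X$. A conjecture from a paper of Bocci and Chiantini predicts that for $m>5$ the Segre product $(\mathbb P^1)^m$ is $k$-identifiable for all $k=1,\dots,\lfloor 2^m/(m+1)\rfloor-1$. We show that the conjecture is false: $(\mathbb P^1)^7$ is not $15$-identifiable. For every $m=2^s-1$ with $s\ge3$ the conjecture fails at the last value of $k$, and only there. The counterexamples combine a Fourier identity for a linear code and its dual with the perfect packing given by Hamming codes, and they extend to products $(\mathbb P^{q-1})^m$ with $q$ a prime power. Using the non-defectivity theorem of Catalisano, Geramita and Gimigliano, we also decide the conjecture for all $m\ge7$ and all $k$ outside one explicit exceptional case.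
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Secant spaces and identifiability}

We work over $\mathbb C$. Let $X\subset\mathbb P^r$ be an irreducible projective variety that is non-degenerate, that is, not contained in a hyperplane. A \emph{$(k+1)$-secant $k$-space} of $X$ is a $k$-dimensional linear subspace of $\mathbb P^r$ spanned by $k+1$ linearly independent points of $X$. The \emph{$k$-secant variety} $S^k(X)$ is the Zariski closure of the union of all $(k+1)$-secant $k$-spaces, and $X$ is \emph{$k$-identifiable} if through a general point of $S^k(X)$ there passes only one $(k+1)$-secant $k$-space. Here and below, a property holds for a \emph{general} point of an irreducible variety if it holds on a nonempty Zariski-open subset. We always assume $0\le k<r$: for $k=r$ the only $k$-space is $\mathbb P^r$ itself, and for $k>r$ there is none.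

The \emph{binary Segre product} is $(\mathbb P^1)^m$ embedded in $\mathbb P^{2^m-1}=\mathbb P\bigl((\mathbb C^2)^{\otimes m}\bigr)$ by $([v_1],\dots,[v_m])\mapsto[v_1\otimes\dots\otimes v_m]$. Its points are the classes of decomposable tensors. A tensor lies on a $(k+1)$-secant $k$-space when it is a linear combination of $k+1$ independent decomposable tensors, so $k$-identifiability is a uniqueness statement: for a general sum of $k+1$ decomposable tensors, the sum determines the span of the summands.

For which $k$ should one expect this? The choice of $k+1$ points of $(\mathbb P^1)^m$ and of a point in their span depends on $m(k+1)+k=(m+1)(k+1)-1$ parameters, and the ambient space has dimension $2^m-1$. If $(m+1)(k+1)>2^m$ there are more parameters than points to describe, and decompositions come in families. If $(m+1)(k+1)<2^m$ the secant variety is a proper subvariety, and uniqueness is the natural guess. On the boundary $(m+1)(k+1)=2^m$, which occurs exactly when $m+1$ is a power of $2$, one expects a general tensor to have finitely many decompositions, and the question is whether their number is one. The two smallest cases can be done by hand.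

\begin{example}\label{ex:small}
Let $k=1$. For $m=2$ we have $(m+1)(k+1)=6>4$. The variety is a smooth quadric in $\mathbb P^3$, and almost every line through a point off the quadric meets it in two points, so $(\mathbb P^1)^2$ is not $1$-identifiable.

For $m=3$ we are on the boundary, $(m+1)(k+1)=8=2^3$. View $T\in\mathbb C^2\otimes(\mathbb C^2\otimes\mathbb C^2)$ as a linear map from $(\mathbb C^2)^*$ to the space of $2\times 2$ matrices. For general $T$ its image $W$ has dimension $2$ and contains, up to scalars, exactly two matrices $M_1,M_2$ of rank one, because a general line of $\mathbb P^3$ meets the quadric $\det=0$ in two points. Then $T\in\mathbb C^2\otimes W$ is $a_1\otimes M_1+a_2\otimes M_2$ for unique $a_1,a_2\in\mathbb C^2$. If also $T=b_1\otimes N_1+b_2\otimes N_2$ with $N_1,N_2$ of rank one, then $W\subset\langle N_1,N_2\rangle$, so the two planes are equal and $N_1,N_2$ are multiples of $M_1,M_2$ in some order. Hence $(\mathbb P^1)^3$ is $1$-identifiable.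
\end{example}

Three facts are known. By the dimension count, $(\mathbb P^1)^m$ cannot be $k$-identifiable for $k>2^m/(m+1)-1$. For $m>5$ it is $k$-identifiable whenever $k+1\le 2^{m-1}/m$, which is roughly half of the range allowed by the count. Finally, $(\mathbb P^1)^5$ is not $4$-identifiable, although $4=\lfloor 2^5/6\rfloor-1$. The following conjecture is posed in \cite{BC}; it says that for $m>5$ the dimension count is the only obstruction, the boundary included.

\medskip
\noindent\textbf{Conjecture.} \emph{For $m>5$ and all $k=1,\dots,\lfloor 2^m/(m+1)\rfloor-1$, the binary Segre product $(\mathbb P^1)^m$ is $k$-identifiable.}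
\medskip

\subsection{Results}

The boundary case that follows $m=3$ is $m=7$, $k=15$, and there uniqueness fails.

\begin{theorem}\label{thm:A}
Let $m=2^s-1$ with $s\ge3$. Then $(\mathbb P^1)^m$ is not $k$-identifiable for $k=\frac{2^m}{m+1}-1=2^{m-s}-1$. In particular $(\mathbb P^1)^7$ is not $15$-identifiable, and the Conjecture is false.
\end{theorem}

This is the case $q=2$ of a statement about Segre products of higher-dimensional spaces, embedded in the same way.

\begin{theorem}\label{thm:Aprime}
Let $q$ be a prime power, $s\ge2$, $(q,s)\ne(2,2)$, and $m=\frac{q^s-1}{q-1}$. Then the Segre variety $(\mathbb P^{q-1})^m\subset\mathbb P^{q^m-1}$ is not $k$-identifiable for $k+1=q^{m-s}$.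
\end{theorem}

The excluded pair $(q,s)=(2,2)$ is the identifiable case $(\mathbb P^1)^3$, $k=1$, of Example~\ref{ex:small}. For the values of $m$ in Theorem~\ref{thm:A}, the last value of $k$ is the only one in the conjectured range at which the Conjecture fails.

\begin{theorem}\label{thm:B}
Let $m=2^s-1$ with $s\ge3$. Then $(\mathbb P^1)^m$ is $k$-identifiable if and only if $k+1<\frac{2^m}{m+1}$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $m\ge7$ and $h=\lfloor 2^m/(m+1)\rfloor$. Then $(\mathbb P^1)^m$ is $(R-1)$-identifiable for every $R\ge1$ with $(m+1)R<2^m$, except possibly for $R=h$ when $h$ is odd and $1\le 2^m-(m+1)h\le m-2$.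
\end{theorem}

The exceptional case of Theorem~\ref{thm:C} is not decided here. Outside it, Theorems~\ref{thm:A} and~\ref{thm:C} decide the Conjecture for all $m\ge7$ and all $k$: the range of the Conjecture is $R=k+1\le h$, and the only such $R$ that can violate $(m+1)R<2^m$ is $R=h$ with $(m+1)h=2^m$, the case of Theorem~\ref{thm:A}. For example, $2^8=9\cdot28+4$, so $h=28$ is even and the Conjecture holds for $m=8$; and $2^9=10\cdot51+2$, so for $m=9$ it holds for $k\le49$ while $k=50$ is exceptional.

The proofs of Theorems~\ref{thm:A}, \ref{thm:Aprime} and~\ref{thm:B} are self-contained. Theorem~\ref{thm:C} also uses the theorem of \cite{CGG} on the dimensions of the secant varieties of $(\mathbb P^1)^n$, recalled in Section~\ref{sec:even}.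

Section~\ref{sec:prelim} sets up a dictionary: the tangent space of a Segre variety at a coordinate point is spanned by a Hamming ball of radius one, so codes of minimum distance $3$ give independent tangent spaces. Section~\ref{sec:fourier} produces one special tensor with two decompositions at both of which the tangent spaces fill the ambient space; the inverse function theorem carries both decompositions to all nearby tensors. Sections~\ref{sec:criterion}--\ref{sec:even} go in the other direction: a criterion reduces identifiability to a property of the Hessians of forms singular at one well-chosen tuple of points, and such tuples are found by splitting off one factor $\mathbb P^1$.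

\section{Tangent spaces, general position and codes}\label{sec:prelim}

\subsection{Tangent spaces and the sum map}

Let $q$ be a prime power, $V=(\mathbb C^q)^{\otimes m}$, and $X=(\mathbb P^{q-1})^m\subset\mathbb P(V)$. Let $\hat X\subset V$ be the set of nonzero decomposable tensors, the affine cone over $X$ without its vertex. It is a smooth irreducible variety of dimension $1+m(q-1)$, and it spans $V$. Differentiating a curve $v_1(\tau)\otimes\dots\otimes v_m(\tau)$ by the product rule gives the tangent space of $\hat X$ at $x=v_1\otimes\dots\otimes v_m$:
\begin{equation}\label{eq:tangent}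
\hat T_x=\sum_{i=1}^m v_1\otimes\dots\otimes v_{i-1}\otimes\mathbb C^q\otimes v_{i+1}\otimes\dots\otimes v_m .
\end{equation}
It contains $x$ and depends only on the point $[x]\in X$. A linear form $f\in V^*$ is \emph{singular at $x$} if $f$ vanishes on $\hat T_x$. For a tuple $x=(x_1,\dots,x_R)$ of points of $X$ or of $\hat X$ we put
\[
L_x=\hat T_{x_1}+\dots+\hat T_{x_R}\subset V,
\]
and we write $\langle x\rangle$ for the span of the $x_i$, in $V$ or in $\mathbb P(V)$ according to the context. The annihilator $L_x^\perp\subset V^*$ is the space of forms singular at every $x_i$. The \emph{sum map}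
\[
F_R:\hat X^R\to V,\qquad (x_1,\dots,x_R)\mapsto x_1+\dots+x_R,
\]
has differential $(\xi_1,\dots,\xi_R)\mapsto\sum\xi_i$ with $\xi_i\in\hat T_{x_i}$, so the image of its differential at $x$ is $L_x$.

\subsection{General position}\label{sub:general}

Most arguments below verify an open condition on one special configuration and conclude that it holds for the general one. They rest on two standard facts.

\begin{itemize}
\item[(P1)] The varieties $X^R$ and $\hat X^R$ are irreducible, so finitely many nonempty Zariski-open subsets have a nonempty open intersection.
\item[(P2)] Let $M(y)$ be a matrix whose entries are regular functions on an irreducible variety $Y$. The locus $Y^\circ$ where the rank of $M(y)$ is maximal is open, and by Cramer's rule the kernel of $M(y)$ has, near each point of $Y^\circ$, a basis depending regularly on $y$. Hence, if $H(y,f)$ is a matrix that is regular in $y$ and linear in $f$, the condition that $\ker M(y)$ contains an $f$ with $\operatorname{rk}H(y,f)\ge\rho$ is open on $Y^\circ$.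
\end{itemize}

We apply (P2) on affine charts of $X^R$, to spaces of forms defined by vanishing and singularity conditions at the points of a tuple. For instance, the independence of the spaces $\hat T_{x_1},\dots,\hat T_{x_R}$ is an open condition on $x$.

\begin{lemma}\label{lem:genpts}
Let $E\subset V$ be a linear subspace and $\beta\ge0$. For a general $B\in X^\beta$ we have $\dim(E+\langle B\rangle)=\min(\dim V,\dim E+\beta)$. Equivalently, for a subspace $W\subset V^*$ and general $B$, the forms in $W$ that vanish on $B$ form a space of dimension $\max(0,\dim W-\beta)$.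
\end{lemma}

\begin{proof}
The right-hand side is an upper bound for the left-hand side, so equality is an open condition on $B$. It is satisfiable: since $\hat X$ spans $V$, as long as the space constructed so far is not $V$ we can add a point of $\hat X$ outside it. For the second statement take $E=W^\perp$; the forms in question are those in $(E+\langle B\rangle)^\perp$.
\end{proof}

\subsection{Codes}

The \emph{Hamming distance} $d(x,y)$ of $x,y\in\mathbb F_q^\ell$ is the number of coordinates in which they differ, and the \emph{weight} of $x$ is $d(x,0)$. A \emph{code} is a subset $C\subset\mathbb F_q^\ell$; it has \emph{minimum distance $\ge3$} if distinct words of $C$ have distance at least $3$, or equivalently if the balls of radius $1$ around its words are pairwise disjoint. A \emph{linear $[\ell,\kappa]$ code} is a $\kappa$-dimensional subspace $D\subset\mathbb F_q^\ell$; it has minimum distance $\ge3$ if and only if it has no word of weight $1$ or $2$. Its \emph{dual} $D^\perp=\{y: y\cdot x=0\text{ for all }x\in D\}$ is an $[\ell,\ell-\kappa]$ code, and $(D^\perp)^\perp=D$. A \emph{generator matrix} of $D$ has a basis of $D$ as rows, and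 a \emph{parity-check matrix} of $D$ is a generator matrix $H$ of $D^\perp$, so that $D=\{x:Hx=0\}$. A word of weight $1$ in $\ker H$ is a zero column of $H$, and a word of weight $2$ is a linear relation between two columns. Therefore
\begin{equation}\label{eq:columns}
\ker H\text{ has minimum distance}\ge3\iff\text{the columns of $H$ are nonzero, pairwise non-proportional.}
\end{equation}

Index the standard basis $(e_u)$ of $\mathbb C^q$ by $u\in\mathbb F_q$. The \emph{coordinate points} $e_y=e_{y_1}\otimes\dots\otimes e_{y_m}$, $y\in\mathbb F_q^m$, form a basis of $V$; let $(e_y^*)$ be the dual basis. By \eqref{eq:tangent}, $\hat T_{e_c}$ is spanned by the $e_y$ with $d(y,c)\le1$. This proves the following dictionary.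

\begin{lemma}\label{lem:code}
Let $C\subset\mathbb F_q^m$ be a code of minimum distance $\ge3$. Then the spaces $\hat T_{e_c}$, $c\in C$, are linearly independent, and a form is singular at all $e_c$ if and only if it is a linear combination of the $e_y^*$ with $d(y,c)\ge2$ for all $c\in C$.
\end{lemma}

The parameter count of the introduction thus has a discrete shadow, the packing of $\mathbb F_q^m$ by balls with $1+m(q-1)$ elements, and the boundary case corresponds to a perfect packing. Hamming codes provide one. We need them to contain a prescribed subcode.

\begin{lemma}\label{lem:hamming}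
Let $m=\frac{q^s-1}{q-1}$, and let $D\subset\mathbb F_q^\ell$ be a linear $[\ell,\ell-t]$ code of minimum distance $\ge3$ with $t\le s$. Then $\ell\le m$, and there is a linear code $C_D\subset\mathbb F_q^m$ of minimum distance $\ge3$ with $|C_D|=q^{m-s}$ and $D\times0\subset C_D$. Moreover
\begin{equation}\label{eq:perfect}
\bigoplus_{c\in C_D}\hat T_{e_c}=V .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:columns} the $\ell$ columns of a $t\times\ell$ parity-check matrix of $D$ span distinct lines of $\mathbb F_q^t$. Append $s-t$ zeros to view them in $\mathbb F_q^s$, which has exactly $m$ lines through the origin; so $\ell\le m$, and we can complete the columns to a list with one representative of each line. Let $H$ be the resulting $s\times m$ matrix and $C_D=\ker H$ (a \emph{Hamming code}). The matrix $H$ has rank $s$, so $|C_D|=q^{m-s}$. The minimum distance is $\ge3$ by \eqref{eq:columns}, and $D\times0\subset C_D$ by construction. By Lemma~\ref{lem:code} the sum in \eqref{eq:perfect} is direct, and its dimension is $q^{m-s}\bigl(1+m(q-1)\bigr)=q^{m-s}q^s=\dim V$.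
\end{proof}

\section{Two decompositions from a code and its dual}\label{sec:fourier}

\subsection{From one tensor to the general tensor}

Identifiability concerns general tensors, and a tensor that we can write down is special. On the boundary, however, the sum map goes between spaces of the same dimension, and a decomposition at which it is a local isomorphism persists under perturbation of the tensor.

\begin{lemma}\label{lem:local}
Suppose $h\cdot\dim\hat X=\dim V$, and let $x,x'\in\hat X^h$ satisfy
\[
F_h(x)=F_h(x'),\qquad L_x=L_{x'}=V,\qquad\langle x\rangle\ne\langle x'\rangle .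
\]
Then $S^{h-1}(X)=\mathbb P(V)$ and $X$ is not $(h-1)$-identifiable.
\end{lemma}

\begin{proof}
Since $L_x=V$ and the dimensions add up, the spaces $\hat T_{x_i}$ are independent, hence so are the points $x_i\in\hat T_{x_i}$; the same holds for $x'$. The spans $\langle x\rangle$ and $\langle x'\rangle$ have the same dimension $h$ and are different, so there is $j$ such that $x_1,\dots,x_h,x'_j$ are independent. Choose Euclidean neighborhoods $N$ of $x$ and $N'$ of $x'$ in $\hat X^h$ so small that for $y\in N$ and $y'\in N'$ the tuple $y'$ is independent and $y_1,\dots,y_h,y'_j$ are independent; then $\langle y\rangle\ne\langle y'\rangle$. The differential of $F_h$ is bijective at $x$ and at $x'$, so by the inverse function theorem $F_h(N)\cap F_h(N')$ contains a Euclidean-open neighborhood $U$ of $F_h(x)\neq0$. Every nonzero tensor in $U$ lies on two different $h$-secant $(h-1)$-spaces. A polynomial that vanishes on $U$ vanishes identically, so the image of $U$ in $\mathbb P(V)$ meets every nonempty Zariski-open set. Both assertions follow.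
\end{proof}

\subsection{A Fourier identity}

It remains to find a tensor with two such decompositions. By \eqref{eq:perfect} sums of coordinate points indexed by a code are natural candidates for the first, and the second will consist of coordinate points for another basis of $\mathbb C^q$. Fix a nontrivial character $\psi$ of the additive group $\mathbb F_q$ and put
\[
\phi_u=\sum_{x\in\mathbb F_q}\psi(ux)\,e_x\qquad(u\in\mathbb F_q).
\]
The functions $x\mapsto\psi(ux)$ are $q$ distinct characters of $\mathbb F_q$, hence linearly independent, so $(\phi_u)$ is a basis of $\mathbb C^q$. For $y\in\mathbb F_q^\ell$ expand the product: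
\[
\phi_y:=\phi_{y_1}\otimes\dots\otimes\phi_{y_\ell}=\sum_{x\in\mathbb F_q^\ell}\psi(y\cdot x)\,e_x .
\]

\begin{lemma}\label{lem:fourier}
For every linear code $D\subset\mathbb F_q^\ell$,
\begin{equation}\label{eq:fourier}
\sum_{c\in D}e_c=\frac1{|D^\perp|}\sum_{y\in D^\perp}\phi_y .
\end{equation}
\end{lemma}

\begin{proof}
The coefficient of $e_x$ in $\sum_{y\in D^\perp}\phi_y$ is $\sum_{y\in D^\perp}\psi(y\cdot x)$, the sum of a character of the group $D^\perp$. If $x\in D$ the character is trivial and the sum is $|D^\perp|$. If $x\notin D=(D^\perp)^\perp$, the $\mathbb F_q$-linear map $y\mapsto y\cdot x$ from $D^\perp$ to $\mathbb F_q$ is nonzero, hence onto, so the character is nontrivial and the sum is $0$.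
\end{proof}

For $q=2$ we have $\phi_0=e_0+e_1$ and $\phi_1=e_0-e_1$, and for $D=D^\perp=\{00,11\}$ the identity reads
\[
e_0\otimes e_0+e_1\otimes e_1=\tfrac12\bigl[(e_0+e_1)\otimes(e_0+e_1)+(e_0-e_1)\otimes(e_0-e_1)\bigr].
\]
These are two decompositions of the $2\times2$ identity matrix. They cannot be fed into Lemma~\ref{lem:local}: the tangent spaces at $e_{00}$ and $e_{11}$ share $e_{01}$ and $e_{10}$, because the code has minimum distance $2$. To be useful, \eqref{eq:fourier} must have the same number of terms on both sides and independent tangent spaces on both sides; that is, $|D|=|D^\perp|$ and both $D$ and $D^\perp$ must have minimum distance $\ge3$. In the smallest case of Theorem~\ref{thm:Aprime} this is all that is needed.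

\begin{example}\label{ex:tetracode}
Let $q=3$, $s=2$, so $m=4$, $X=(\mathbb P^2)^4\subset\mathbb P^{80}$, $\dim\hat X=9$, $k+1=9$. Let $D\subset\mathbb F_3^4$ be generated by $1011$ and $0112$:
\[
D=\{0000,\ 1011,\ 2022,\ 0112,\ 1120,\ 2101,\ 0221,\ 1202,\ 2210\}.
\]
All nonzero words have weight $3$. The scalar products of the generators are $1+1+1$, $1+1+4$ and $1+2$, all zero in $\mathbb F_3$, so $D^\perp=D$. Thus $T=\sum_{c\in D}e_c=\sum_{c\in D}\frac19\phi_c$. The nine tangent spaces at the $e_c$ are independent of dimension $9$, so they span $V=\mathbb C^{81}$. The automorphism of $V$ that sends $\phi_u$ to $e_u$ in each factor preserves $\hat X$ and sends $\phi_c$ to $e_c$, so the tangent spaces at the $\phi_c$ span $V$ as well. Finally $\phi_{0000}=\sum_{x}e_x$, a sum over all $81$ words, is not in the span of the $e_c$, $c\in D$. By Lemma~\ref{lem:local}, $(\mathbb P^2)^4$ is not $8$-identifiable.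
\end{example}

In Example~\ref{ex:tetracode} the code $D$ is at once perfect and of the same size as its dual. For $m=7$ this is no longer so: the binary Hamming code has $16$ words and its dual has $8$. We therefore apply \eqref{eq:fourier} to a smaller code, placed in the first $\ell$ coordinates, and add the same further points $z_j$ to both sides. The difficulty is that these points must complete both decompositions to configurations whose tangent spaces fill $V$. Coordinate points for the basis $(e_u)$ complete the first, coordinate points for the basis $(\phi_u)$ complete the second, and no explicit choice presents itself for both. Irreducibility removes the difficulty: a general choice does both.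

\subsection{Proof of Theorems \ref{thm:A} and \ref{thm:Aprime}}

Let $m=\frac{q^s-1}{q-1}$ and $h=q^{m-s}$, so that $h\cdot\dim\hat X=q^{m-s}q^s=\dim V$.

\medskip\noindent\emph{The code.} We choose a linear $[2t,t]$ code $D$ with $t\le s$ such that $D$ and $D^\perp$ both have minimum distance $\ge3$.

If $q=2$, then $s\ge3$. Take $t=3$ and let $D$ be generated by $100011$, $010101$, $001110$. Its other nonzero words are $110110$, $101101$, $011011$, $111000$, so all nonzero weights are $3$ or $4$. The generator matrix has the form $(I\mid M)$ with $M$ symmetric, so $D^\perp$ is generated by the rows $011100$, $101010$, $110001$ of $(M\mid I)$. Thus $D^\perp$ is obtained from $D$ by exchanging the two halves of each word, and it has the same weights.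

If $q\ge3$, take $t=2$, choose $\lambda\in\mathbb F_q\setminus\{0,1\}$, and let $D$ be generated by the rows of the first matrix below. The rows of the second are independent and orthogonal to those of the first, so they generate $D^\perp$:
\[
\begin{pmatrix}1&0&1&1\\0&1&1&\lambda\end{pmatrix},\qquad
\begin{pmatrix}-1&-1&1&0\\-1&-\lambda&0&1\end{pmatrix}.
\]
In each matrix the columns are nonzero and pairwise non-proportional because $\lambda\ne0,1$. The first matrix is a parity-check matrix of $D^\perp$ and the second one of $D$, so \eqref{eq:columns} applies to both codes.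

Put $\ell=2t$. Both $D$ and $D^\perp$ are $[\ell,\ell-t]$ codes with $q^t$ words, and Lemma~\ref{lem:hamming} gives codes $C_D\supset D\times0$ and $C_{D^\perp}\supset D^\perp\times0$ with $h$ words each. In particular $\ell\le m$ and $q^t\le h$.

\medskip\noindent\emph{The two decompositions.} Let $o=e_0\otimes\dots\otimes e_0$ with $m-\ell$ factors, so that $e_c\otimes o=e_{(c,0)}$. For $Z=(z_1,\dots,z_{h-q^t})\in\hat X^{h-q^t}$ consider the $h$-tuples
\[
x(Z)=\bigl((e_c\otimes o)_{c\in D},\,Z\bigr),\qquad
x'(Z)=\bigl((q^{-t}\phi_y\otimes o)_{y\in D^\perp},\,Z\bigr).
\]
By \eqref{eq:fourier} they have the same sum. We show that each of the remaining hypotheses of Lemma~\ref{lem:local} holds for general $Z$; by (P1) they then hold together, and the theorem follows.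

\emph{$L_{x(Z)}=V$ for general $Z$.} The condition is open. It holds for $Z=(e_c)_{c\in C_D\setminus(D\times0)}$ by \eqref{eq:perfect}.

\emph{$L_{x'(Z)}=V$ for general $Z$.} The condition is open. Let $g$ be the linear automorphism of $V$ that sends $\phi_u$ to $e_u$ in each of the first $\ell$ factors and is the identity in the others. It preserves $\hat X$, so $g\hat T_z=\hat T_{gz}$, and $g(\phi_y\otimes o)=e_{(y,0)}$. For $Z=(g^{-1}e_c)_{c\in C_{D^\perp}\setminus(D^\perp\times0)}$ we get $gL_{x'(Z)}=\sum_{c\in C_{D^\perp}}\hat T_{e_c}=V$ by \eqref{eq:perfect}.

\emph{$\langle x(Z)\rangle\ne\langle x'(Z)\rangle$ for general $Z$.} Let $E$ be the span of the $e_c\otimes o$, $c\in D$, and $E'$ the span of the $\phi_y\otimes o$, $y\in D^\perp$. We have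
\[
\dim(E+E')+(h-q^t)\le h+q^t\le2h\le q^m,
\]
so by Lemma~\ref{lem:genpts} a general $Z$ satisfies $\langle Z\rangle\cap(E+E')=0$. Suppose the two spans are equal. Then the vector $w'=\phi_0\otimes o\in E'$ can be written $w'=w+z$ with $w\in E$ and $z\in\langle Z\rangle$; since $z=w'-w\in E+E'$, we get $z=0$ and $w'\in E$. But $w'=\sum_{x\in\mathbb F_q^\ell}e_x\otimes o$ involves the $e_x\otimes o$ with $x\notin D$, a contradiction.

This proves Theorem~\ref{thm:Aprime}, and Theorem~\ref{thm:A} is the case $q=2$, where $m+1=2^s$. \qed

\begin{remark}
The hypothesis $(q,s)\ne(2,2)$ enters only in the choice of $D$. A binary $[2t,t]$ code of minimum distance $\ge3$ needs $2t$ distinct nonzero columns in $\mathbb F_2^t$, so $2t\le2^t-1$ and $t\ge3$; this is compatible with $t\le s$ only for $s\ge3$. For $s=2$ the Hamming code is $\{000,111\}$, its dual has four words, and \eqref{eq:fourier} writes $e_{000}+e_{111}$ as a sum of four terms, in agreement with Example~\ref{ex:small}.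
\end{remark}

\section{A Hessian criterion for identifiability}\label{sec:criterion}

From now on $q=2$, $X=(\mathbb P^1)^m$, $V=(\mathbb C^2)^{\otimes m}$ and $\dim\hat X=m+1$. We write $R=k+1$ for the number of points.

Suppose a general point $z$ of the secant variety has two decompositions, with points $x$ and $y$. When the secant variety has the dimension predicted by the count, both $L_x$ and $L_y$ equal the tangent space of the secant variety at $z$. So every $y_i$ lies in the \emph{contact locus}
\[
\Gamma(L)=\{w\in X:\hat T_w\subset L\}=\{w\in X:\text{every }f\in L^\perp\text{ is singular at }w\}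
\]
of $L=L_x$. We look for a condition that makes the $x_i$ isolated points of $\Gamma(L_x)$. Since $\Gamma$ is defined by first derivatives of forms, the condition involves second derivatives.

Let $x=[v_1\otimes\dots\otimes v_m]\in X$ and complete each $v_i$ to a basis $v_i,w_i$ of $\mathbb C^2$. The map $\sigma(t)=\bigotimes_i(v_i+t_iw_i)$, $t\in\mathbb C^m$, is a chart of $X$ with $\sigma(0)=x$, and $f\in V^*$ becomes the polynomial $f(t)=f(\sigma(t))$, of degree at most one in each $t_i$. By \eqref{eq:tangent}, $\hat T_{\sigma(t)}$ is spanned by $\sigma(t)$ and the $\partial_j\sigma(t)$, so $f$ is singular at $\sigma(t)$ if and only if $f(t)=0$ and $\partial_jf(t)=0$ for all $j$. If $f$ is singular at $x$, its \emph{Hessian} is the symmetric $m\times m$ matrix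
\[
\operatorname{Hess}_f(x)=\bigl(\partial_i\partial_jf(0)\bigr)_{i,j}.
\]
Its diagonal is zero, and for $i\neq j$ its $(i,j)$ entry is the value of $f$ on the tensor obtained from $v_1\otimes\dots\otimes v_m$ by replacing $v_i,v_j$ with $w_i,w_j$. Adding a multiple of $v_i$ to $w_i$ changes this entry by the value of $f$ on an element of $\hat T_x$, which is zero. Rescaling the $v_i$ and $w_i$ replaces the Hessian $H$ by $c\Delta H\Delta$, with a scalar $c\ne0$ and an invertible diagonal matrix $\Delta$ independent of $f$. Hence the rank of a Hessian, and the vanishing of the common kernel of a family of Hessians, do not depend on the chart.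

\begin{definition}
A tuple $x=(x_1,\dots,x_R)\in X^R$ is \emph{good at $x_i$} if
\begin{itemize}
\item[(G1)] $\dim L_x=(m+1)R$, and
\item[(G2)] no nonzero $v\in\mathbb C^m$ satisfies $\operatorname{Hess}_f(x_i)\,v=0$ for all $f\in L_x^\perp$.
\end{itemize}
\end{definition}

On the boundary $(m+1)R=2^m$, condition (G1) forces $L_x^\perp=0$ and (G2) fails, consistently with Theorem~\ref{thm:A}.

\begin{proposition}\label{prop:criterion}
If some $x\in X^R$ is good at $x_1$, then $X$ is $(R'-1)$-identifiable for all $1\le R'\le R$.
\end{proposition}

\begin{proof}
If $x$ is good at $x_1$, so is $(x_1,\dots,x_{R'})$: a subfamily of independent spaces is independent, and $L^\perp$ grows when points are removed. So we may assume $R'=R$. Put $k=R-1$ and $S=S^k(X)$.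

\emph{Step 1: isolated contact points.} Condition (G1) is open. Where it holds, $L_x^\perp$ has a local basis $f_1,\dots,f_N$ depending regularly on $x$ by (P2), and (G2) says that the matrix obtained by stacking the Hessians of the $f_\nu$ has rank $m$. So goodness at $x_1$ is a nonempty open condition, by symmetry so is goodness at each $x_i$, and by (P1) the set $\Omega\subset X^R$ of tuples good at all their points is open and nonempty. Let $x\in\Omega$. In a chart at $x_i$, the points of $\Gamma(L_x)$ are zeros of the map $t\mapsto(\partial_jf_\nu(t))_{j,\nu}$. Its differential at $0$ is the stacked matrix, which is injective, so the map is injective near $0$. Hence each $x_i$ is an isolated point of the closed subset $\Gamma(L_x)\subset X$.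

\emph{Step 2: a good open subset of $S$.} Let $I$ be the set of pairs $(y,z)$ with $y\in X^R$ linearly independent and $z\in\langle y\rangle$. It is a $\mathbb P^{R-1}$-bundle over an open subset of $X^R$, hence irreducible of dimension $(m+1)R-1$, and the projection $\pi:I\to S$ has dense image. The sum map $F_R$ takes values in the affine cone $\hat S$ over $S$, because independent tuples are dense in $\hat X^R$. By (G1) its differential is injective at some point, so $\dim\hat S\ge(m+1)R$, and therefore $\dim S=\dim I$. Let $I^\circ\subset I$ be the nonempty open set of pairs with $y\in\Omega$ and $z$ not in the span of a proper subset of the $y_i$. Then $\dim(I\setminus I^\circ)<\dim S$, so the set $U$ of smooth points of $S$ outside the closure of $\pi(I\setminus I^\circ)$ is open and dense in $S$.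

Let $z\in U$ and $(y,z)\in I$. Then $(y,z)\in I^\circ$, so $y\in\Omega$ and $z=[\hat y_1+\dots+\hat y_R]$ with $\hat y_i\in\hat X$ over $y_i$. Let $\hat T_zS$ be the tangent space of $\hat S$ along $z$. Since $F_R$ maps into $\hat S$, the image $L_y$ of its differential lies in $\hat T_zS$, and both have dimension $(m+1)R$. Thus
\begin{equation}\label{eq:sameL}
L_y=\hat T_zS\quad\text{for all }(y,z)\in I\text{ with }z\in U .
\end{equation}

\emph{Step 3: moving $z$ inside a secant space.} Steps 1 and 2 only bound the number of secant spaces through $z$, since $\Gamma$ may have isolated points other than the $x_i$. What gives uniqueness is that the right-hand side of \eqref{eq:sameL} is constant along a secant space. Let $\Lambda=\langle x\rangle$ be a $(k+1)$-secant $k$-space that meets $U$. For every $z\in\Lambda\cap U$ and every $(y,z)\in I$, \eqref{eq:sameL} applied to $(y,z)$ and $(x,z)$ gives $L_y=L_x$. By Step 1 each $y_i$ is an isolated point of $\Gamma(L_y)=\Gamma(L_x)$. A closed subset of $X$ has finitely many isolated points, so $\langle y\rangle$ belongs to a finite set of $k$-spaces that depends on $x$ and not on $z$. Those different from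 $\Lambda$ meet $\Lambda$ in proper subspaces. Removing these from $\Lambda\cap U$ leaves a dense open subset of $\Lambda$ whose points lie on no $(k+1)$-secant $k$-space other than $\Lambda$.

\emph{Step 4: conclusion.} Let $S_1\subset S$ be the set of points on exactly one $(k+1)$-secant $k$-space. It is dense: a nonempty open $O\subset S$ contains a point of $U\cap\pi(I)$, hence meets some $\Lambda$ as in Step 3 in a nonempty open subset of $\Lambda$, which meets $S_1$. It is constructible: by Chevalley's theorem the image of a variety under a morphism is constructible, and $S_1$ is $\pi(I)$ minus the image of the locally closed set of triples $(y,y',z)$ with $(y,z),(y',z)\in I$ and $\langle y\rangle\ne\langle y'\rangle$. A dense constructible subset of $S$ contains a dense open subset.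
\end{proof}

For coordinate points the criterion is combinatorial. Let $C\ni0$ be a code of minimum distance $\ge3$ and $x=(e_c)_{c\in C}$ with $x_1=e_0$. Then (G1) holds by Lemma~\ref{lem:code}. In the chart with $v_i=e_0$, $w_i=e_1$ the form $e_y^*$ is the monomial $\prod_{y_i=1}t_i$, so only words of weight $2$ contribute to Hessians at $x_1$, and the kernel of the Hessian of $t_it_j$ is $\{v_i=v_j=0\}$. Call a word \emph{free} if it has distance $\ge2$ from all words of $C$. Then (G2) holds if and only if every index $i$ lies in the support of a free word of weight $2$.

\begin{example}\label{ex:five}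
Let $m=5$ and $C=\{00000,11100,11011\}$; the three distances are $3,4,3$. The words $10001$, $01001$, $00101$, $00011$ have distances $3,3,3,5$ from $11100$ and $2,2,4,2$ from $11011$, so they are free. The forms $t_1t_5,\ t_2t_5,\ t_3t_5,\ t_4t_5$ involve all indices, (G2) holds, and $(\mathbb P^1)^5$ is $2$-identifiable.

Now add the word $00111$, which gives the linear code $C'=\{00000,11100,00111,11011\}$ of minimum distance $3$. The balls around $11100$ and $00111$ contain the words of weight $2$ with supports $12,13,23$ and $34,35,45$, and the ball around $11011$ contains none. The free words of weight $2$ give $t_1t_4,\ t_1t_5,\ t_2t_4,\ t_2t_5$. The index $3$ is missed, so (G2) fails at this configuration. The Hessians have rank at most $4$, and $t_1t_4+t_2t_5$ attains rank $4$.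
\end{example}

Coordinate points alone do not reach the top of the range. For $m=2^s-1\ge 7$, remove a nonzero word $w$ from a Hamming code. The free words then form the ball around $w$, which contains words of weight $2$ only if $w$ has weight $3$, and these involve only three indices. We need configurations with more freedom in which the Hessians remain computable.

\section{Splitting off a factor: odd $R$ and Theorem \ref{thm:B}}\label{sec:odd}

In the first part of Example~\ref{ex:five} all the forms used were $t_5$ times a linear form in $t_1,\dots,t_4$. This suggests placing the points on the two subvarieties where the last factor is a basis vector, and leaving them general otherwise.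

Put $n=m-1$, $X'=(\mathbb P^1)^n$, $V'=(\mathbb C^2)^{\otimes n}$, so $V=V'\otimes\mathbb C^2$, and let $\varepsilon_0,\varepsilon_1$ be a basis of the last factor. A form $f\in V^*$ is a pair $(f_0,f_1)$ of forms on $V'$, where $f_i(v')=f(v'\otimes\varepsilon_i)$. For finite sets $A,B\subset X'$ let
\[
W(A;B)=\{g\in V'^*:\ g\text{ is singular at every point of }A\text{ and vanishes on }B\},
\]
and $W(A)=W(A;\emptyset)$. By \eqref{eq:tangent}, $\hat T_{p\otimes\varepsilon_0}=\hat T_p\otimes\varepsilon_0+\langle p\otimes\varepsilon_1\rangle$, so $f$ is singular at $p\otimes\varepsilon_0$ if and only if $f_0$ is singular at $p$ and $f_1(p)=0$; at $p\otimes\varepsilon_1$ the roles of $f_0$ and $f_1$ are exchanged. For $P,Z\subset X'$ the \emph{split tuple} $x=(P\otimes\varepsilon_0)\cup(Z\otimes\varepsilon_1)$ therefore has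
\begin{equation}\label{eq:split}
L_x^\perp=W(P;Z)\oplus W(Z;P).
\end{equation}
Let $p\in P$. In a chart $t=(t_1,\dots,t_n)$ at $p$ and with last factor $\varepsilon_0+t_m\varepsilon_1$ we have $f=f_0(t)+t_mf_1(t)$. Writing $df_1(p)\in\mathbb C^n$ for the gradient of $f_1$ at $t=0$, we obtain
\begin{equation}\label{eq:block}
\operatorname{Hess}_f(p\otimes\varepsilon_0)=\begin{pmatrix}\operatorname{Hess}_{f_0}(p)&df_1(p)\\ df_1(p)^T&0\end{pmatrix},
\end{equation}
where $f_0\in W(P;Z)$ and $f_1\in W(Z;P)$ can be chosen independently. A form $f_1\in W(Z;P)$ vanishes at $p$, so it is singular at $p$ exactly when $df_1(p)=0$. Hence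
\begin{equation}\label{eq:gradker}
\ker\bigl(W(Z;P)\to\mathbb C^n,\ f_1\mapsto df_1(p)\bigr)=W(Z\cup p;\,P\setminus p).
\end{equation}
Part of a second-order condition on $X$ has become a first-order condition on $X'$, which dimension counts can decide.

\begin{lemma}\label{lem:expected}
Let $\alpha,\beta\ge0$, and suppose $\dim W(A)=\max(0,2^n-(n+1)\alpha)$ for a general set $A$ of $\alpha$ points of $X'$. Then for a general pair $(A,B)$ of sets of $\alpha$ and $\beta$ points,
\[
\dim W(A;B)=\max\bigl(0,\,2^n-(n+1)\alpha-\beta\bigr).
\]
\end{lemma}

\begin{proof}
The space $W(A;B)$ is defined by $(n+1)\alpha+\beta$ linear conditions, so the right-hand side is a lower bound and equality is an open condition on $(A,B)$. It holds for general $A$ and for $B$ given by Lemma~\ref{lem:genpts} with $W=W(A)$.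
\end{proof}

We say that $(N_{n,\alpha})$ holds if the tangent spaces at $\alpha$ general points of $(\mathbb P^1)^n$ are independent, that is, $\dim W(A)=2^n-(n+1)\alpha\ge0$. It implies $(N_{n,\alpha'})$ for $\alpha'\le\alpha$.

For odd $R$ the split into $a$ and $a-1$ points has a useful symmetry: the pair $(Z\cup p,\,P\setminus p)$ in \eqref{eq:gradker} has the same cardinalities as $(P,Z)$, so the count that gives (G1) also gives (G2).

\begin{proposition}\label{prop:odd}
Let $m=n+1\ge2$, $R=2a-1$ with $a\ge1$, and assume $(n+2)a\le2^n+1$ and $(N_{n,a})$. Then some $x\in X^R$ is good at $x_1$.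
\end{proposition}

\begin{proof}
Put $\gamma=2^n-(n+1)a-(a-1)=2^n-(n+2)a+1\ge0$. Take $P,Z\subset X'$ general with $|P|=a$, $|Z|=a-1$, and $p\in P$. By Lemma~\ref{lem:expected} and (P1),
\[
\dim W(P;Z)=\dim W(Z\cup p;P\setminus p)=\gamma,\qquad
\dim W(Z;P)=2^n-(n+1)(a-1)-a=\gamma+n .
\]
Let $x$ be the split tuple with $x_1=p\otimes\varepsilon_0$. By \eqref{eq:split},
\[
\dim L_x^\perp=2\gamma+n=2^{n+1}-(n+2)(2a-1)=2^m-(m+1)R,
\]
which is (G1). By \eqref{eq:gradker} the gradients $b=df_1(p)$ fill a space of dimension $(\gamma+n)-\gamma=n$, that is, all of $\mathbb C^n$. Let $(v,w)\in\mathbb C^n\times\mathbb C$ be in the kernel of all matrices \eqref{eq:block}. Taking $f_0=0$ gives $wb=0$ and $b\cdot v=0$ for all $b\in\mathbb C^n$, so $w=0$ and $v=0$. This is (G2).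
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}]
Let $m=2^s-1$, $h=2^{m-s}=2^m/(m+1)$ and $R=k+1$, so $1\le R\le2^m-1$.

\emph{The case $R<h$.} Let $n=m-1=2^s-2$ and $a=2^{n-s}$, so $(n+2)a=2^n$. Let $H$ be the $s\times n$ matrix whose columns are the nonzero vectors of $\mathbb F_2^s$ other than $(1,\dots,1)$. It contains the standard basis vectors, so it has rank $s$, and $\ker H\subset\mathbb F_2^n$ (a shortened Hamming code) has $2^{n-s}=a$ words and minimum distance $\ge3$ by \eqref{eq:columns}. By Lemma~\ref{lem:code} the tangent spaces at the corresponding $a$ coordinate points are independent. Independence is an open condition, so $(N_{n,a})$ holds. Propositions~\ref{prop:odd} and~\ref{prop:criterion} give $(R-1)$-identifiability for all $R\le2a-1=h-1$.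

\emph{The case $R=h$} is Theorem~\ref{thm:A}.

\emph{The case $h<R\le2^m-1$.} This is covered by the dimension count of the introduction; here is a direct argument. By Lemma~\ref{lem:local}, whose hypotheses were verified in Section~\ref{sec:fourier}, $S^{h-1}(X)=\mathbb P(V)$. The union of the $h$-secant $(h-1)$-spaces is constructible and dense, so a general $z\in\mathbb P(V)$ lies in the span of $h$ independent points of $X$. Since $X$ spans $\mathbb P(V)$, we can extend them to $R-1$ independent points, with span $\Lambda_0\ni z$. For every $w\in X\setminus\Lambda_0$ the span of $\Lambda_0$ and $w$ is an $R$-secant $(R-1)$-space through $z$; in particular $S^{R-1}(X)=\mathbb P(V)$. These spaces are proper subspaces of $\mathbb P(V)$ because $R<2^m$, and together they cover $X$. As $X$ is irreducible and non-degenerate, it is not covered by finitely many proper subspaces, so infinitely many $R$-secant $(R-1)$-spaces pass through $z$.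
\end{proof}

\section{Nondegenerate Hessians: even $R$ and Theorem \ref{thm:C}}\label{sec:even}

For general $m$ no code of the right size is at hand, and we take the dimension statements from the literature. The \emph{expected dimension} of $S^{\alpha-1}\bigl((\mathbb P^1)^n\bigr)$ is $\min\bigl(2^n,(n+1)\alpha\bigr)-1$.

\begin{theorem}[Catalisano--Geramita--Gimigliano \cite{CGG}]\label{thm:CGG}
For $n\ge5$ all secant varieties of $(\mathbb P^1)^n$ have the expected dimension.
\end{theorem}

Terracini's lemma states that the affine cone over $S^{\alpha-1}(X')$ has dimension $\dim L_A$ for a general tuple $A$ of $\alpha$ points: the cone is the closure of the image of the sum map, and over $\mathbb C$ the dimension of the image of a morphism from a smooth irreducible variety is the rank of its differential at a general point. Since $W(A)=L_A^\perp$, Theorem~\ref{thm:CGG} gives the hypothesis of Lemma~\ref{lem:expected} for all $\alpha$. Thus for $n\ge5$ and a general pair $(A,B)$ of sets of $\alpha$ and $\beta$ points of $(\mathbb P^1)^n$,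
\begin{equation}\label{eq:dim}
\dim W(A;B)=\max\bigl(0,\,2^n-(n+1)\alpha-\beta\bigr).
\end{equation}

For even $R=2a$ the balanced split has $|P|=|Z|=a$. The gradients $df_1(p)$ then span a space of dimension at most $\dim W(Z;P)=2^n-(n+2)a$, which near the top of the range is smaller than $n$. The off-diagonal block of \eqref{eq:block} no longer suffices, and we need a form $f_0\in W(P;Z)$ with nondegenerate Hessian at $p$. We first show that the vanishing conditions along $Z$ cost nothing in rank, and then find the form in $W(P)$ by induction on $n$.

\begin{lemma}\label{lem:keep}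
Let $A\subset X'=(\mathbb P^1)^n$ be finite, $0\ne f^*\in W(A)$, and $0\le\beta\le\dim W(A)-1$. Then there is a set $B$ of $\beta$ points of $X'$ with $f^*\in W(A;B)$ and $\dim W(A;B)=\dim W(A)-\beta$.
\end{lemma}

\begin{proof}
We want points on the hypersurface $Y=\{f^*=0\}\subset X'$ that impose independent conditions on $W(A)$, so we determine the forms vanishing on $Y$. View a form on $V'$ as a polynomial in $n$ pairs of variables, linear in each pair. The polynomial $f^*$ is squarefree: if $u^2$ divided $f^*$ with $u$ nonconstant, $f^*$ would have degree $\ge2$ in some variable. Let $g\in V'^*$ vanish on $Y$. Then $g$ vanishes at every zero of $f^*$ in $\mathbb C^{2n}$: a zero with all pairs nonzero gives a point of $Y$, and if some pair is zero then $g$ vanishes by linearity in that pair. By the Nullstellensatz $f^*$ divides $g$, and both are homogeneous of degree $n$, so $g\in\mathbb Cf^*$.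

Consequently the evaluations at points of $Y$, as elements of $W(A)^*$, have common kernel $\mathbb Cf^*$, and so they span a subspace of dimension $\dim W(A)-1\ge\beta$. Choose $\beta$ points of $Y$ with independent evaluations.
\end{proof}

\begin{corollary}\label{cor:keep}
Let $n\ge5$, $\alpha\ge1$, $\beta\ge0$, $\rho\ge1$, and $(n+1)\alpha+\beta<2^n$. Suppose that for a general set $A$ of $\alpha$ points of $(\mathbb P^1)^n$ and $p\in A$ the space $W(A)$ contains a form whose Hessian at $p$ has rank $\ge\rho$. Then for a general pair $(A,B)$ with $|B|=\beta$ the space $W(A;B)$ contains such a form.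
\end{corollary}

\begin{proof}
The condition that $\dim W(A;B)=2^n-(n+1)\alpha-\beta$ and that $W(A;B)$ contains such a form is open in $(A,B)$ by (P2). To satisfy it, take $A$ general, so that $\dim W(A)=2^n-(n+1)\alpha\ge\beta+1$ by \eqref{eq:dim} and $W(A)$ contains a form $f^*$ of the required rank, which is nonzero as $\rho\ge1$; then take $B$ from Lemma~\ref{lem:keep}.
\end{proof}

\begin{lemma}\label{lem:hess}
Let $n\ge5$, $a\ge1$, $(n+2)a<2^n$. Let $P\subset(\mathbb P^1)^n$ be a general set of $a$ points and $p\in P$. Then some $f\in W(P)$ has $\operatorname{rk}\operatorname{Hess}_f(p)\ge n-1$. If $n\ge6$, some $f\in W(P)$ has nondegenerate Hessian at $p$.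
\end{lemma}

\begin{proof}
Removing points other than $p$ from $P$ enlarges $W(P)$, so it suffices to treat the largest $a$ with $(n+2)a<2^n$. By (P2) the condition that $\dim W(P)=2^n-(n+1)a$ and that $W(P)$ contains a form of the required rank is open in $P$, so it suffices to find one such $P$. We use induction on $n$.

\emph{Base $n=5$.} Here $7a<32$ gives $a=4$. Let $P$ consist of the coordinate points of the code $C'$ of Example~\ref{ex:five}, with $p=e_{00000}$. Then $\dim W(P)=32-24=8$ by Lemma~\ref{lem:code}, and $f=e^*_{10010}+e^*_{01001}=t_1t_4+t_2t_5\in W(P)$ has Hessian of rank $4$.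

\emph{Step from $l\ge5$ to $n=l+1$.} Let $a$ be maximal with $(l+3)a<2^{l+1}$, and put $\alpha=\lceil a/2\rceil$, $\beta=\lfloor a/2\rfloor$. We split $P$ into $\alpha$ and $\beta$ points, and we need
\[
\text{(i)}\quad(l+2)\alpha<2^l,\qquad\qquad\text{(ii)}\quad(l+1)\beta+\alpha+l\le2^l .
\]
Inequality (i) allows the use of the inductive hypothesis, and (ii) makes the gradients surjective. From $(l+3)a<2^{l+1}$ we get
\[
\frac{(l+2)a}2<\frac{l+2}{l+3}\,2^l=2^l-\frac{2^l}{l+3}.
\]
For (i), $(l+2)\alpha\le\frac{(l+2)a}2+\frac{l+2}2$, so it suffices that $(l+2)(l+3)\le2^{l+1}$. This holds for $l=5$ ($56\le64$), and the left side less than doubles when $l$ increases by one. For (ii), the left side is $l\beta+a+l\le\frac{(l+2)a}2+l$, so it suffices that $l(l+3)\le2^l$. This holds for $l=6$ ($54\le64$) and then for all $l\ge6$ in the same way. For $l=5$ we have $a=7$, $\alpha=4$, $\beta=3$, and (ii) reads $27\le32$.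

Let $A,B\subset(\mathbb P^1)^l$ be general with $|A|=\alpha$, $|B|=\beta$, let $p'\in A$, and let $P=(A\otimes\varepsilon_0)\cup(B\otimes\varepsilon_1)$ and $p=p'\otimes\varepsilon_0$. By (i) and $\beta\le\alpha$ we have $(l+1)\alpha+\beta<2^l$. With (ii), \eqref{eq:dim} gives
\begin{align*}
\dim W(A;B)&=2^l-(l+1)\alpha-\beta,\\
\dim W(B;A)&=2^l-(l+1)\beta-\alpha,\\
\dim W(B\cup p';A\setminus p')&=2^l-(l+1)(\beta+1)-(\alpha-1)=\dim W(B;A)-l\ \ge0 .
\end{align*}
By \eqref{eq:split}, applied to $(\mathbb P^1)^n=(\mathbb P^1)^l\times\mathbb P^1$, the first two lines give $\dim W(P)=2^{l+1}-(l+2)a=2^n-(n+1)a$. By \eqref{eq:gradker}, the last two show that $b=df_1(p')$ takes every value in $\mathbb C^l$ as $f_1$ ranges over $W(B;A)$. By the inductive hypothesis and Corollary~\ref{cor:keep} there is $f_0\in W(A;B)$ whose Hessian $G$ at $p'$ has rank $\ge l-1$. By \eqref{eq:block} the Hessian of $(f_0,f_1)\in W(P)$ at $p$ is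
\[
M=\begin{pmatrix}G&b\\ b^T&0\end{pmatrix},
\]
and we choose $b$ so that $M$ is invertible. If $G$ is invertible, then $\det M=-\det G\cdot b^TG^{-1}b$, and the quadratic form $b^TG^{-1}b$ is not identically zero because $G^{-1}$ is a nonzero symmetric matrix. If $\ker G=\langle\kappa\rangle$, choose $b$ with $b\cdot\kappa\ne0$, and let $Gv+wb=0$, $b\cdot v=0$. Since $G$ is symmetric, $\kappa\cdot Gv=0$, so pairing the first equation with $\kappa$ gives $w=0$. Then $v\in\langle\kappa\rangle$, and $b\cdot v=0$ gives $v=0$.
\end{proof}

The base case yields only rank $n-1$, and by Example~\ref{ex:five} the configuration used there admits no more. One inductive step repairs the defect. This is why the next proposition, and with it Theorem~\ref{thm:C}, starts at $n=6$, $m=7$.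

\begin{proposition}\label{prop:even}
Let $m\ge7$ and $R=2a$ with $a\ge1$ and $(m+1)R<2^m$. Then some $x\in X^R$ is good at $x_1$.
\end{proposition}

\begin{proof}
Let $n=m-1\ge6$. The hypothesis says $\gamma:=2^n-(n+2)a\ge1$. Take $P,Z\subset(\mathbb P^1)^n$ general with $a$ points each and $p\in P$, and let $x$ be the split tuple with $x_1=p\otimes\varepsilon_0$. By (P1) the following statements hold simultaneously. By \eqref{eq:dim}, $\dim W(P;Z)=\dim W(Z;P)=\gamma$, and $2\gamma=2^m-(m+1)R$, so (G1) holds by \eqref{eq:split}. By Lemma~\ref{lem:hess} and Corollary~\ref{cor:keep} with $\alpha=\beta=a$ and $\rho=n$, some $f_0\in W(P;Z)$ has nondegenerate Hessian at $p$. By \eqref{eq:dim},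
\[
\dim W(Z\cup p;P\setminus p)=\max\bigl(0,\,2^n-(n+1)(a+1)-(a-1)\bigr)=\max(0,\gamma-n)<\gamma,
\]
so by \eqref{eq:gradker} some $f_1\in W(Z;P)$ has $df_1(p)\ne0$. Let $(v,w)$ be in the kernel of all matrices \eqref{eq:block}. The form $(f_0,0)$ gives $\operatorname{Hess}_{f_0}(p)\,v=0$, so $v=0$, and the form $(0,f_1)$ gives $w\,df_1(p)=0$, so $w=0$. This is (G2).
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:C}]
Let $n=m-1$. We first translate Proposition~\ref{prop:odd}. For $R=2a-1$,
\begin{equation}\label{eq:delta}
2^m-(m+1)R=2\bigl(2^n+1-(n+2)a\bigr)+n,
\end{equation}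
so $(n+2)a\le2^n+1$ is equivalent to $2^m-(m+1)R\ge m-1$. It implies $(n+1)a\le2^n+1-a\le2^n$, so $(N_{n,a})$ holds by \eqref{eq:dim}. Together with Proposition~\ref{prop:even}, this shows that a good tuple of $R$ points exists if
\begin{itemize}
\item[(O)] $R$ is odd and $2^m-(m+1)R\ge m-1$, or
\item[(E)] $R$ is even, $R\geq2$, and $2^m-(m+1)R\ge1$.
\end{itemize}
The value $R=h-1$, which is positive for $m\ge7$, satisfies $2^m-(m+1)(h-1)\ge m+1$, so it falls under (O) or (E) according to its parity. By Proposition~\ref{prop:criterion}, $X$ is $(R-1)$-identifiable for all $R\le h-1$. The only other value that can satisfy $(m+1)R<2^m$ is $R=h$, when $2^m-(m+1)h\ge1$. It falls under (E) if $h$ is even, and under (O) if $h$ is odd and $2^m-(m+1)h\ge m-1$. What remains is $h$ odd with $1\le2^m-(m+1)h\le m-2$.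
\end{proof}

\begin{remark}
In the exceptional case no split tuple is good. Let $R=h=2a-1$ and $\delta=2^m-(m+1)R<n$. Exchanging $\varepsilon_0$ and $\varepsilon_1$ if necessary, a split tuple has $|P|=a+j$ and $|Z|=a-1-j$ with $j\ge0$. Counting conditions and using \eqref{eq:delta},
\[
\dim L_x^\perp\ge\dim W(Z;P)\ge2^n-(n+1)(a-1-j)-(a+j)=\tfrac12(\delta+n)+nj>\delta,
\]
so (G1) fails.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BC}
Cristiano Bocci and Luca Chiantini,
\emph{On the identifiability of binary Segre products},
arXiv:1105.3643 (2011).

\bibitem{CGG}
Catalisano, Geramita and Gimigliano,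
\emph{Secant varieties of $\mathbb P^1\times\dots\times\mathbb P^1$ ($n$-times) are not defective for $n\ge5$},
J. Algebraic Geom. 20 (2011).

\end{thebibliography}
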